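\title{Tangential intersections of curves with subgroup schemes in isotrivial elliptic families}

\begin{abstract}
Let $\mathcal{A}$ be a fibered power of an isotrivial elliptic scheme over a curve, and let $\mathcal{C}\subset\mathcal{A}$ be an irreducible curve, all defined over $\overline{\mathbb{Q}}$. We prove that if $\mathcal{C}$ lies in no proper flat subgroup scheme, then only finitely many points of $\mathcal{C}$ are points of non-transversal intersection with a proper flat subgroup scheme, and we prove the corresponding statement for curves in semiabelian varieties. A point of tangency with the subgroup cut out by a relation $a=(a_1,\dots,a_n)$ is a zero of a differential form $\sum a_i\omega_i$, so it has bounded degree and height $O(1+\log|a|)$. Conversely, points of bounded degree and height $h$ that satisfy a relation satisfy one of size polynomial in $h$. The finiteness theorems for subgroups of codimension two identify the two relations, and the two bounds together bound the height.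
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
All varieties are defined over $\overline{\mathbb{Q}}$, points are $\overline{\mathbb{Q}}$-points, and $T_p$ denotes the Zariski tangent space at $p$. Let $S$ be a smooth irreducible curve and let $\mathcal{E}\to S$ be an elliptic scheme, that is, a smooth proper group scheme whose fibers are elliptic curves. We assume that $\mathcal{E}$ is \emph{isotrivial}: the $j$-invariant of the fibers is constant, or equivalently $\mathcal{E}$ becomes a constant family after a finite base change. Let
\[
\mathcal{A}=\mathcal{E}^n=\mathcal{E}\times_S\cdots\times_S\mathcal{E}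
\]
be the $n$-th fibered power, a smooth irreducible variety of dimension $n+1$. A \emph{subgroup scheme} is a closed subgroup scheme $G$ of $\mathcal{A}$; it is \emph{proper} if $G\neq\mathcal{A}$, and \emph{flat} if each of its irreducible components dominates $S$. For an irreducible curve $\mathcal{C}\subset\mathcal{A}$ and a flat subgroup scheme $G$, let $\mathcal{C}\cap_{sing}G$ be the set of points $p\in\mathcal{C}\cap G$ at which the intersection is tangential, that is, non-transversal:
\[
T_p\mathcal{C}+T_pG\neq T_p\mathcal{A}.
\]
Put
\[
\mathcal{C}^{\{1,sing\}}=\bigcup_{\substack{G<\mathcal{A}\ \text{flat}\\ \operatorname{codim}G\geq 1}}\mathcal{C}\cap_{sing}G .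
\]
Nothing is lost by working with algebraic points: if $\mathcal{C}\not\subset G$, then $\mathcal{C}\cap G$ is a finite set of algebraic points. The following question comes from \cite{Ottolini}: \emph{if $\mathcal{C}$ is not contained in any proper subgroup scheme of $\mathcal{A}$, even after a finite base change, is $\mathcal{C}^{\{1,sing\}}$ finite?}

To see what is being asked, take a constant family $\mathcal{A}=E_0^n\times S$ and let $\varphi=(\varphi_1,\dots,\varphi_n)\colon\mathcal{C}\to E_0^n$ be the projection. For an algebraic subgroup $H$ of $E_0^n$, the product $G=H\times S$ is a flat subgroup scheme of the same codimension.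

If $\operatorname{codim}H\ge2$, then at a smooth point of $\mathcal{C}$ the space $T_p\mathcal{C}+T_pG$ has dimension at most $1+(n-1)<n+1$, so every intersection point counts. By dimension count a curve should not meet such a $G$ at all, and the part of $\mathcal{C}^{\{1,sing\}}$ that comes from flat subgroup schemes of codimension at least $2$ is known to be finite under the hypothesis of the question (Habegger--Pila; R\'emond--Viada; Viada; Galateau).

If $\operatorname{codim}H=1$, intersections are expected, and they are plentiful: when $\varphi_1$ is non-constant its image omits only finitely many points of $E_0$, so $\varphi_1(p)$ is torsion for infinitely many $p$, and each such $p$ lies on some $\{mx_1=0\}\times S$. Tangency is one further condition, so a tangential intersection in codimension $1$ should be as unlikely as any intersection in codimension $2$, and one guesses finiteness.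

The further condition is easy to write down. Let $\omega\ne0$ be an invariant differential on $E_0$, let $\omega_i=\varphi_i^*\omega$, and let $H=\{a_1x_1+\dots+a_nx_n=0\}$ with $a\in\mathbb{Z}^n\setminus\{0\}$. If $\mathcal{C}\not\subset H\times S$, a smooth point $p\in\mathcal{C}\cap(H\times S)$ is tangential exactly when the form $\eta_a=\sum a_i\omega_i$ vanishes at $p$. This is a nonzero regular differential on the smooth projective model of $\mathcal{C}$, so it has $2g-2$ zeros, where $g$ is the genus, however large $a$ is. For $g=1$ these subgroups give no tangencies at smooth points. For $n=1$ we have $\eta_a=a_1\omega_1$, and the tangencies are among the zeros of one fixed form. In general the zeros of $\eta_a$ move with $a$, there are infinitely many candidates, and arithmetic has to decide at how many of them the relation $\sum a_i\varphi_i(p)=0$ also holds.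

\subsection{Results}
The answer to the question is yes.

\begin{theorem}\label{thm:main}
Let $\mathcal{A}=\mathcal{E}^n\to S$ be as above, and let $\mathcal{C}\subset\mathcal{A}$ be an irreducible curve over $\overline{\mathbb{Q}}$ that is not contained in any proper subgroup scheme of $\mathcal{A}$, even after a finite base change. Then $\mathcal{C}^{\{1,sing\}}$ is finite.
\end{theorem}

Theorem \ref{thm:main} is a special case of part (a) of the next theorem, which gives the exact hypothesis and makes no other assumption on the curve; it may, for instance, lie in a fiber of $\mathcal{A}\to S$.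

\begin{theorem}\label{thm:sharp}
Let $\mathcal{A}=\mathcal{E}^n\to S$ be as above, and let $\mathcal{C}\subset\mathcal{A}$ be any irreducible curve over $\overline{\mathbb{Q}}$.
\begin{enumerate}
\item[(a)] The set $\mathcal{C}^{\{1,sing\}}$ is finite if and only if $\mathcal{C}$ is contained in no proper flat subgroup scheme of $\mathcal{A}$. Otherwise $\mathcal{C}^{\{1,sing\}}=\mathcal{C}$.
\item[(b)] With no hypothesis on $\mathcal{C}$, the set of $p\in\mathcal{C}$ that lie in $\mathcal{C}\cap_{sing}G$ for some flat $G$ of codimension $1$ with $\mathcal{C}\not\subset G$ is finite.
\end{enumerate}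
\end{theorem}

The method also applies to curves in a fixed semiabelian variety, that is, an extension of an abelian variety by a torus.

\begin{theorem}\label{thm:semiab}
Let $\mathcal{G}$ be a semiabelian variety over $\overline{\mathbb{Q}}$ and $C\subset\mathcal{G}$ an irreducible curve over $\overline{\mathbb{Q}}$.
\begin{enumerate}
\item[(a)] The set of $p\in C$ for which there is an algebraic subgroup $H\ni p$ of codimension $1$ with $C\not\subset H$ and $T_pC+T_pH\ne T_p\mathcal{G}$ is finite.
\item[(b)] If $C$ is contained in no proper algebraic subgroup, the set of $p\in C$ at which $C$ meets non-transversally some algebraic subgroup of codimension at least $1$ is finite.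
\end{enumerate}
\end{theorem}

All the arithmetic is contained in one statement about maps from a curve to a power of a one-dimensional group. Let $J$ be an elliptic curve or $\mathbb{G}_m$, with the group law written additively, and let $O=\operatorname{End}(J)$. We view $a=(a_1,\dots,a_n)\in O^n$ as the homomorphism $J^n\to J$, $a(x)=\sum a_ix_i$; every homomorphism $J^n\to J$ has this form.

\begin{theorem}\label{thm:core}
Let $J$ be an elliptic curve or $\mathbb{G}_m$ over $\overline{\mathbb{Q}}$, let $X$ be a smooth irreducible curve and let $\varphi\colon X\to J^n$ be any morphism. Then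
\[
\Sigma(\varphi)=\{x\in X:\ \exists\,a\in O^n \text{ with } a\circ\varphi \text{ non-constant},\ a(\varphi(x))=0,\ d(a\circ\varphi)_x=0\}
\]
is finite.
\end{theorem}

If $\varphi(X)$ lies in no proper algebraic subgroup, the condition ``$a\circ\varphi$ non-constant'' may be replaced by ``$a\neq0$'': a constant map $a\circ\varphi$ that vanishes at $x$ is zero, and then $\varphi(X)\subset\ker a$.

Section \ref{sec:example} works out by hand the case of a line in $\mathbb{G}_m^2$, where every step of the proof of Theorem \ref{thm:core} is visible. Section \ref{sec:tools} recalls the standard facts that we use, Section \ref{sec:core} proves Theorem \ref{thm:core}, and Sections \ref{sec:families} and \ref{sec:semiab} deduce Theorems \ref{thm:sharp} and \ref{thm:semiab}.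

\begin{remark}\label{rem:flat}
Flatness cannot be dropped from the definition of $\mathcal{C}^{\{1,sing\}}$. In a constant family with $\varphi_1$ non-constant, let $p=(y,s)$ be one of the infinitely many smooth points of $\mathcal{C}$ with $y\neq0$ and $y_1$ torsion, say of order $m$. Let $H=\{mx_1=0\}$ and let $G$ be the closed subscheme of $H\times S$ defined by the product of the ideal of the zero section and the ideal of $H\times\{s\}$. For an $S$-scheme $T$, a point $x\in H(T)$ lies in $G$ if and only if the ideal of the locus $\{x=0\}$ in $T$ is killed by the maximal ideal of $s$. Since the locus $\{x-x'=0\}$ contains $\{x=0\}\cap\{x'=0\}$, such points form a group, and $G$ is a subgroup scheme. Near $p$ it coincides with $H\times\{s\}$, so $T_p\mathcal{C}+T_pG$ has dimension at most $n$, and every such $p$ would be counted.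
\end{remark}

\section{A line in the two-dimensional torus}\label{sec:example}

Let $X$ be the curve $x+y=2$ in $\mathbb{G}_m^2$ and let $\varphi$ be the inclusion. Here $O=\mathbb{Z}$, and $(a,b)\in\mathbb{Z}^2$ is the character $x^ay^b$. It is non-constant on $X$ if $(a,b)\neq(0,0)$, because $x^a(2-x)^b$ has order $a$ at $x=0$ and order $b$ at $x=2$. The curve $X$ meets the subgroups $x^ay^b=1$ in infinitely many points, for instance $(\zeta,2-\zeta)$ with $\zeta$ a root of unity. We show that
\[
\Sigma(\varphi)=\{(1,1)\}.
\]
For a rational number $p/q$ in lowest terms let $h(p/q)=\log\max(|p|,|q|)$ be its height.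

\emph{Tangency makes the point rational and its height logarithmic.} On $X$ we have $dy=-dx$, so
\[
a\frac{dx}{x}+b\frac{dy}{y}=\Bigl(\frac ax-\frac by\Bigr)dx ,
\]
and the tangency condition is $ay=bx$. Since $x,y\ne0$ and $x+y=2$, this forces $a$, $b$ and $a+b$ to be nonzero, and
\[
(x,y)=\Bigl(\frac{2a}{a+b},\frac{2b}{a+b}\Bigr).
\]
These candidates are infinite in number, but they are all rational. Dividing $(a,b)$ by its greatest common divisor does not change the candidate and turns the relation $x^ay^b=1$ into $x^ay^b=\pm1$, since $\pm1$ are the only rational roots of unity. So let $a,b$ be coprime and $A=\max(|a|,|b|)$. Then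
\begin{equation}\label{eq:ex1}
\max(h(x),h(y))\le\log(2A).
\end{equation}

\emph{A relation between rational numbers is small in terms of their heights.} The group $\mathbb{Q}^*/\{\pm1\}$ is free abelian, and the relation $x^ay^b=\pm1$ shows that the classes of $x$ and $y$ generate a subgroup of rank at most $1$. If the rank is $0$, then $x,y\in\{\pm1\}$, and the point is $(1,1)$; it does belong to $\Sigma(\varphi)$, with $a=b=1$. If the rank is $1$, choose $r\in\mathbb{Q}^*$ whose class generates the subgroup. Then $x=\pm r^u$ and $y=\pm r^v$ with $u,v$ coprime, and $x^vy^{-u}=\pm1$. Since $r\ne\pm1$ we have $h(r)\ge\log2$, and $h(x)=|u|h(r)$, $h(y)=|v|h(r)$ give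
\begin{equation}\label{eq:ex2}
\max(|u|,|v|)\le\max(h(x),h(y))/\log2 .
\end{equation}

\emph{The small relation is the tangential one.} From $x^ay^b=\pm1$ we get $au+bv=0$, and both pairs are coprime, so $(a,b)=\pm(v,-u)$. Now \eqref{eq:ex1} and \eqref{eq:ex2} combine to $2^A\le2A$, that is, $A\le2$. Up to sign and up to the symmetry $x\leftrightarrow y$, the remaining pairs are $(1,1)$, which gives the point $(1,1)$ again; $(1,2)$, which gives $(2/3,4/3)$ and $xy^2=32/27$; and $(1,-2)$, which gives $(-2,4)$ and $xy^{-2}=-1/8$. So $\Sigma(\varphi)=\{(1,1)\}$. The point $(-2,4)$ does lie on the subgroup $x^2y^{-1}=1$, but the intersection there is transversal.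

The general proof has the same three steps. ``Rational'' becomes ``of bounded degree'', and \eqref{eq:ex1} becomes Lemma \ref{lem:zeros}. The bound $h(r)\ge\log 2$ becomes a lower bound, uniform in bounded degree, for the height of non-torsion points, and \eqref{eq:ex2} becomes Lemma \ref{lem:small}. The third step is the deep one. A point at which the small relation is not proportional to the tangential relation satisfies two independent relations, so it lies in a subgroup of codimension $2$. In the example this was the case of rank $0$, which we settled by inspection; in general it is settled by Theorem \ref{thm:codim2} below.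

\section{Notation and standard facts}\label{sec:tools}

\subsection{Endomorphisms and differentials}\label{ss:end}
Let $J$ and $O$ be as in Theorem \ref{thm:core}. If $J=\mathbb{G}_m$, then $O=\mathbb{Z}$. If $J$ is an elliptic curve, then $O$ is $\mathbb{Z}$ or an order in an imaginary quadratic field. In all cases $O$ is a commutative domain, and we put $K=O\otimes\mathbb{Q}$. Fix an invariant differential $\omega\ne0$ on $J$, with $\omega=dz/z$ for $\mathbb{G}_m$; it vanishes nowhere. The pullback of $\omega$ under addition $J\times J\to J$ is the sum of its pullbacks under the two projections. Hence the rule $\alpha^*\omega=\iota(\alpha)\omega$ defines a ring homomorphism $\iota\colon O\to\overline{\mathbb{Q}}$, which is injective in characteristic $0$. The number $\iota(\alpha)$ is an algebraic integer, and its images under all embeddings $\overline{\mathbb{Q}}\to\mathbb{C}$ have the same absolute value, because $K$ is $\mathbb{Q}$ or imaginary quadratic. We denote this absolute value by $|\alpha|$; for an elliptic curve $|\alpha|^2=\deg\alpha$. For $a\in O^n$ put $|a|=\max_i|a_i|$, so that $|a|\ge1$ if $a\ne0$, and $\iota(a)=(\iota(a_1),\dots,\iota(a_n))$.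

The pullbacks of $\omega$ under the $n$ projections identify each tangent space $T_yJ^n$ with $\overline{\mathbb{Q}}^n$, and in these coordinates
\begin{equation}\label{eq:da}
da_y(u)=\sum_i\iota(a_i)u_i .
\end{equation}
For a morphism $\varphi=(\varphi_1,\dots,\varphi_n)\colon X\to J^n$ from a smooth irreducible curve put
\[
\omega_i=\varphi_i^*\omega,\qquad \eta_a=(a\circ\varphi)^*\omega=\sum_i\iota(a_i)\,\omega_i .
\]
These forms are regular on $X$. Since $\omega$ vanishes nowhere and $\dim J=1$, we have $d(a\circ\varphi)_x=0$ if and only if $\eta_a$ vanishes at $x$. In characteristic $0$ a morphism with zero differential is constant, so $\eta_a=0$ if and only if $a\circ\varphi$ is constant.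

\subsection{Algebraic groups}\label{ss:groups}
By Cartier's theorem, group schemes of finite type over a field of characteristic $0$ are smooth. We write $H^0$ for the identity component of an algebraic group $H$; it is irreducible and of finite index. For abelian varieties over an algebraically closed field we use three facts.
\begin{enumerate}
\item[(P1)] (Poincar\'e reducibility.) An abelian subvariety $B$ of an abelian variety $A$ has a complement: an abelian subvariety $B'$ such that addition $B\times B'\to A$ is an isogeny.
\item[(P2)] Consequently every abelian variety is isogenous to a product of simple ones.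
\item[(P3)] For an isogeny $\psi\colon A\to A'$ there are an isogeny $\hat\psi\colon A'\to A$ and an integer $M\ge1$ with $\hat\psi\psi=[M]$.
\end{enumerate}

\subsection{Heights}\label{ss:heights}
For a number field $L$ and a place $v$ of $L$, let $|\cdot|_v$ extend the usual real or $p$-adic absolute value and put $n_v=[L_v:\mathbb{Q}_v]/[L:\mathbb{Q}]$. Then $\sum_{v\mid\infty}n_v=1$, and the product formula reads $\sum_vn_v\log|\gamma|_v=0$ for $\gamma\in L^*$. For a nonzero vector $u\in L^{m}$ put $h(u)=\sum_vn_v\log\max_i|u_i|_v$. This depends only on the projective point defined by $u$, and not on $L$. For $\tau\in\overline{\mathbb{Q}}$ put $h(\tau)=h(1,\tau)\geq0$, and let $h(\infty)=0$. Northcott's theorem says that there are only finitely many algebraic numbers of bounded degree and bounded height. Kronecker's theorem says that $h(\gamma)=0$ for $\gamma\neq0$ exactly when $\gamma$ is a root of unity.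

To a divisor $\Theta$ on a smooth projective curve $V$ the theory of Weil heights attaches a function $h_\Theta$ on $V(\overline{\mathbb{Q}})$, defined up to a bounded function. Up to bounded functions, $h_\Theta$ is additive in $\Theta$, satisfies $h_{f^*\Theta}=h_\Theta\circ f$ for non-constant morphisms $f$, equals $h$ for $\Theta=(\infty)$ on $\mathbb{P}^1$, and is bounded below if $\Theta$ is base point free. On an elliptic curve, the N\'eron--Tate height $\hat h(P)=\lim_m4^{-m}h_{(0)}(2^mP)$ differs from $h_{(0)}$ by a bounded function. It is a nonnegative quadratic form that vanishes exactly at the torsion points and satisfies $\hat h(\alpha P)=(\deg\alpha)\hat h(P)$ for $\alpha\in O$. If $J$ is defined over $L$, it extends to a positive definite form on the finite-dimensional real vector space $J(L)\otimes\mathbb{R}$.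

To treat both types of group at once, put for $P\in J(\overline{\mathbb{Q}})$
\[
\|P\|=\hat h(P)^{1/2}\quad(J \text{ elliptic}),\qquad \|P\|=h(P)\quad(J=\mathbb{G}_m).
\]

\begin{lemma}\label{lem:norm}
Let $J$ be defined over the number field $k$.
\begin{enumerate}
\item[(i)] $\|P\|=0$ if and only if $P$ is torsion, and $\|\alpha P\|=|\alpha|\,\|P\|$ for $\alpha\in O$.
\item[(ii)] For each $N$ there are only finitely many $P$ with $[k(P):k]\le N$ and $\|P\|\le1$.
\item[(iii)] For every finitely generated subgroup $\Gamma\subset J(\overline{\mathbb{Q}})$ there are a finite-dimensional normed real vector space $V$ and a homomorphism $\Lambda\colon\Gamma\to V$ with $\|\Lambda(P)\|=\|P\|$ for all $P\in\Gamma$.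
\end{enumerate}
\end{lemma}

\begin{proof}
Let $L\supset k$ be a number field with $\Gamma\subset J(L)$. For $J$ elliptic, (i) was recalled above. A Weierstrass coordinate $\xi\colon J\to\mathbb{P}^1$ over $k$ has degree $2$ and $\xi^*(\infty)=2(0)$, so $2\hat h=h\circ\xi+O(1)$, and (ii) follows from Northcott's theorem. For (iii) take $V=J(L)\otimes\mathbb{R}$ with the Euclidean norm $\hat h^{1/2}$.

For $J=\mathbb{G}_m$, (i) is Kronecker's theorem together with $h(\gamma^m)=|m|h(\gamma)$, and (ii) is Northcott's theorem. For (iii) let $\Omega$ be the finite set of places of $L$ at which some generator of $\Gamma$ has absolute value different from $1$, let $V=\mathbb{R}^\Omega$ with the $\ell^1$-norm, and let $\Lambda(\gamma)=(\tfrac12n_v\log|\gamma|_v)_{v\in\Omega}$. By the product formula the positive and the negative terms of $\sum_v n_v\log|\gamma|_v$ cancel, and the positive terms add up to $h(\gamma)$; hence $\|\Lambda(\gamma)\|=h(\gamma)$.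
\end{proof}

\subsection{Subgroups of codimension two}
The one deep result that we quote is the following.

\begin{theorem}\label{thm:codim2}
Let $\mathcal{G}$ be a semiabelian variety over $\overline{\mathbb{Q}}$ and let $Y\subset\mathcal{G}$ be an irreducible curve over $\overline{\mathbb{Q}}$ that is contained in no proper algebraic subgroup. Then $Y\cap\bigcup_{\operatorname{codim}H\ge2}H$ is finite, where $H$ runs over the algebraic subgroups of codimension at least $2$.
\end{theorem}

For a power $E_0^n$ of an elliptic curve this is due to Viada, R\'emond--Viada, Galateau and Habegger--Pila; for $\mathbb{G}_m^n$ it is Maurin's theorem \cite{Maurin}; for abelian varieties it is due to Habegger--Pila, and for semiabelian varieties to Barroero, K\"uhne and Schmidt \cite{BKS}. Theorems \ref{thm:main} and \ref{thm:sharp} use only the case $E_0^n$. Theorems \ref{thm:core} and \ref{thm:semiab}(a) use the cases $E_0^n$ and $\mathbb{G}_m^n$, and the general case enters only in Theorem \ref{thm:semiab}(b).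

\section{Tangency points of a map to $J^n$}\label{sec:core}

\subsection{Zeros of a linear family of functions}
Dividing the forms $\omega_i$ by one of them turns $\eta_a$ into a linear combination of fixed rational functions. We need the degree and the height of its zeros in terms of the coefficients. On $\mathbb{P}^1$ this is a question about roots of a polynomial. On a general curve we push the function down to $\mathbb{P}^1$ by a norm, which keeps the zeros and depends polynomially on the coefficients.

\begin{lemma}\label{lem:zeros}
Let $k$ be a number field, $\tilde X$ a smooth projective geometrically irreducible curve over $k$, $t\in k(\tilde X)$ a non-constant function of degree $D$, and $f_1,\dots,f_n\in k(\tilde X)$. Let $F$ be the finite set of $x\in\tilde X(\overline{\mathbb{Q}})$ such that $t(x)=\infty$ or $t(x)=t(y)$ for a pole $y$ of some $f_i$. There are constants $N$ and $c_1$ with the following property. If $u\in k^n$, the function $f_u=\sum u_if_i$ is nonzero, $x\notin F$ and $f_u(x)=0$, then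
\[
[k(x):k]\le N,\qquad h(t(x))\le D\,h(u)+c_1 .
\]
\end{lemma}

\begin{proof}
Fix a basis of $k(\tilde X)$ over $k(t)$. It has $D$ elements, and since $\tilde X$ is geometrically irreducible it is also a basis of $\overline{\mathbb{Q}}(\tilde X)$ over $\overline{\mathbb{Q}}(t)$. Let $A_i$ be the matrix of multiplication by $f_i$ in this basis, with entries in $k(t)$. For indeterminates $U_1,\dots,U_n$ write
\[
\det\Bigl(\sum_iU_iA_i\Bigr)=\frac{P(U,t)}{Q(t)},\qquad P(U,T)=\sum_{i=0}^{e}P_i(U)\,T^i,
\]
with $Q\in k[T]\setminus\{0\}$ and each $P_i\in k[U_1,\dots,U_n]$ homogeneous of degree $D$. The norm of $f_u$ to $\overline{\mathbb{Q}}(t)$ is $\operatorname{Nm}(f_u)=P(u,t)/Q(t)$. It is nonzero because $f_u$ is, so $P(u,T)\in k[T]$ is a nonzero polynomial.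

Let $\tau=t(x)\ne\infty$. The divisor of $\operatorname{Nm}(f_u)$ is the pushforward under $t$ of the divisor of $f_u$, that is, $\operatorname{ord}_\tau\operatorname{Nm}(f_u)=\sum_{t(y)=\tau}\operatorname{ord}_yf_u$. Since $x\notin F$, the function $f_u$ has no pole above $\tau$ that could cancel its zero at $x$, so the sum is at least $1$. Hence $P(u,\tau)=Q(\tau)\operatorname{Nm}(f_u)(\tau)=0$, and $[k(\tau):k]\le e$. The group $\operatorname{Gal}(\overline{\mathbb{Q}}/k(\tau))$ permutes the fiber $t^{-1}(\tau)$, which has at most $D$ points, so $[k(x):k(\tau)]\le D$. This gives the degree bound with $N=De$.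

For the height, write $P(u,T)=\sum_{i=0}^m\gamma_iT^i$ with $\gamma_i=P_i(u)$ and $\gamma_m\ne0$. Then $1\le m\le e$, because the polynomial has a root. For a place $v$ of $k(\tau)$ let $\delta_v=m$ if $v$ is archimedean and $\delta_v=1$ otherwise. We claim that
\[
\max(1,|\tau|_v)\le\delta_v\max_i|\gamma_i|_v\,/\,|\gamma_m|_v .
\]
The right side is at least $1$, which settles the case $|\tau|_v\le1$. If $|\tau|_v>1$, then $\gamma_m\tau^m=-\sum_{i<m}\gamma_i\tau^i$ gives $|\gamma_m|_v|\tau|_v^m\le\delta_v\max_i|\gamma_i|_v\,|\tau|_v^{m-1}$. Taking logarithms, summing with weights $n_v$ and applying the product formula to $\gamma_m$, we obtain $h(\tau)\le h(\gamma_0,\dots,\gamma_m)+\log e$. Let $\pi$ be the vector of all coefficients of $P$ and let $\nu$ be the number of monomials of degree $D$ in $n$ variables. Then $|P_i(u)|_v\le\nu_v\max_l|\pi_l|_v\,\max_j|u_j|_v^D$, with $\nu_v=\nu$ for archimedean $v$ and $\nu_v=1$ otherwise. Summing again gives $h(\gamma_0,\dots,\gamma_m)\le Dh(u)+h(\pi)+\log\nu$. Take $c_1=h(\pi)+\log\nu+\log e$.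
\end{proof}

In the example of Section \ref{sec:example}, with $t=x$, $f_1=1$ and $f_2=\omega_2/\omega_1=-x/(2-x)$, we have $D=1$ and $P(U,T)=U_1(2-T)-U_2T$, whose root is $2u_1/(u_1+u_2)$.

\subsection{Small relations}
Lemma \ref{lem:zeros} bounds the height of a tangency point by the logarithm of the relation. We now need a bound in the opposite direction. The given relation $a$ can be arbitrarily large, since it can be multiplied by any integer, so we look for another relation by the pigeonhole principle. The constants must not depend on the field $L$ over which the points are defined, which varies. Two things make this possible: the spacing of non-torsion points is uniform in bounded degree, and volumes are compared in the span of the given points, whose dimension drops by one because a relation exists.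

\begin{lemma}\label{lem:small}
Let $k$ be a number field over which $J$ and all elements of $O$ are defined, let $n,N\ge1$, let $\rho$ be the rank of $O$ over $\mathbb{Z}$, and put $M=\rho n$. There is a constant $c_2$ with the following property. Let $[L:k]\le N$ and $R\ge1$, and let $P_1,\dots,P_n\in J(L)$ satisfy $\|P_i\|\le R$ and $\sum a_iP_i=0$ for some $a\in O^n\setminus\{0\}$. Then there is $a'\in O^n\setminus\{0\}$ with
\[
\sum_ia'_iP_i=0,\qquad |a'|\le c_2R^{M-1}.
\]
\end{lemma}

\begin{proof}
By Lemma \ref{lem:norm}(i) and (ii) there are an integer $w\ge1$ that kills every torsion point of degree at most $N$ over $k$, and a number $\delta\in(0,1]$ with $\|P\|\ge\delta$ for every non-torsion point $P$ of degree at most $N$ over $k$. Let $e_1,\dots,e_\rho$ be a $\mathbb{Z}$-basis of $O$ and $\varepsilon=\max_l|e_l|$. The $M$ points $P_{il}=e_lP_i$ lie in $J(L)$, because the $e_l$ are defined over $k$, and $\|P_{il}\|\le\varepsilon R$. Let $\Gamma$ be the group that they generate, let $\Lambda\colon\Gamma\to V$ be as in Lemma \ref{lem:norm}(iii), and let $W$ be the real span of the vectors $\Lambda(P_{il})$. Writing $a_i=\sum_la_{il}e_l$ turns the given relation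 into a non-trivial integral relation $\sum a_{il}P_{il}=0$, so $s=\dim W\le M-1$.

Let $B\ge1$ be an integer, and for $m=(m_{il})\in\{0,\dots,B\}^M$ put $v(m)=\sum m_{il}P_{il}$. Then $\|\Lambda(v(m))\|\le MB\varepsilon R$. If $\Lambda(v(m))\ne\Lambda(v(m'))$, then $v(m)-v(m')\in J(L)$ has positive norm, so it is non-torsion and the two vectors are at distance at least $\delta$. The open balls in $W$ of radius $\delta/2$ about the distinct vectors $\Lambda(v(m))$ are therefore disjoint, and they lie in the ball of radius $MB\varepsilon R+\delta/2$ about $0$. The volume of a ball of radius $r$ in $W$ is proportional to $r^s$, so the number of distinct vectors is at most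
\[
(1+2MB\varepsilon R/\delta)^s\le(cBR)^{M-1},\qquad c=1+2M\varepsilon/\delta ,
\]
where we used $BR\ge1$; for $s=0$ there is just one vector. Take $B=\lceil(cR)^{M-1}\rceil\le2(cR)^{M-1}$. Then $(B+1)^M>B\cdot B^{M-1}\ge(cBR)^{M-1}$, so two different $m$ give the same vector. Their difference is a nonzero $m\in\mathbb{Z}^M$ with $|m_{il}|\le B$ for which $\sum m_{il}P_{il}\in J(L)$ has norm $0$; this point is torsion and is killed by $w$. Put $a'_i=w\sum_lm_{il}e_l$. Then $a'\ne0$, $\sum a'_iP_i=0$, and $|a'|\le w\rho\varepsilon B\le2w\rho\varepsilon c^{M-1}R^{M-1}$.
\end{proof}

\subsection{Comparison of heights}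
Lemma \ref{lem:zeros} measures a point $x$ by $h(t(x))$, and Lemma \ref{lem:small} by the norms $\|\varphi_i(x)\|$. We need to bound the second by the first.

\begin{lemma}\label{lem:compare}
Let $\varphi\colon X\to J^n$ be a morphism from a smooth irreducible curve, $\tilde X$ the smooth projective model of $X$, and $t$ a non-constant rational function on $\tilde X$. There is $c_3\ge1$ with $\|\varphi_i(x)\|\le c_3(1+h(t(x)))$ for all $x\in X$ and all $i$.
\end{lemma}

\begin{proof}
We may assume that $\varphi_i$ is non-constant. It extends to a morphism $\tilde X\to J$ if $J$ is elliptic and to a morphism $\tilde X\to\mathbb{P}^1$ if $J=\mathbb{G}_m$; let $\Theta$ be $\varphi_i^*(0)$ in the first case and $\varphi_i^*(\infty)$ in the second. By Riemann--Roch, a divisor of degree at least $2g$ on a curve of genus $g$ is base point free. So $m\,t^*(\infty)-\Theta$ is base point free for large $m$, and $h_\Theta\le m\,h\circ t+O(1)$. For $\mathbb{G}_m$ we have $\|\varphi_i(x)\|=h_\Theta(x)+O(1)$. For $J$ elliptic, $\|\varphi_i(x)\|\le1+\hat h(\varphi_i(x))=h_\Theta(x)+O(1)$.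
\end{proof}

\subsection{Reduction to a curve in no proper subgroup}
Theorem \ref{thm:codim2} says nothing if $\varphi(X)$ lies in a proper subgroup: all the intersections of such a curve with a second, independent subgroup of codimension $1$ take place in codimension $2$. We therefore replace $J^n$ by the group that $\varphi(X)$ generates, which up to isogeny is again a power of $J$.

\begin{lemma}\label{lem:reduce}
Let $\varphi\colon X\to J^n$ be non-constant. There are $r\ge1$ and a non-constant morphism $\varphi^*\colon X\to J^r$ whose image lies in no proper algebraic subgroup, such that $\Sigma(\varphi)\subset\Sigma(\varphi^*)$.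
\end{lemma}

\begin{proof}
Let $H_0$ be the intersection of all algebraic subgroups containing $\varphi(X)$, let $B=H_0^0$ and $m=[H_0:B]$, so that $mH_0\subset B$. Since $\varphi(X)$ is infinite, $r=\dim B\ge1$. There are isogenies $\psi\colon B\to J^r$ and $\hat\psi\colon J^r\to B$ with $\hat\psi\psi=[M']$ for some $M'\ge1$. For $J=\mathbb{G}_m$ this holds because a connected algebraic subgroup of a torus is a torus, isomorphic to $\mathbb{G}_m^r$. For $J$ elliptic, $B$ is isogenous to a product of simple abelian varieties $B_j$ by (P2). Each $B_j$ maps with finite kernel to $B\subset J^n$, so some coordinate $B_j\to J$ is nonzero, and it is an isogeny because $B_j$ is simple. Thus $B$ is isogenous to $J^r$, and (P3) applies.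

Put $\varphi^*=\psi\circ[m]\circ\varphi$. The homomorphism $\psi\circ[m]\colon H_0\to J^r$ has finite fibers, so $\varphi^*$ is non-constant. If $\varphi^*(X)$ lay in a proper algebraic subgroup $H'$ of $J^r$, then $\dim H'<r$, and $\{y\in H_0:\psi(my)\in H'\}$ would be an algebraic subgroup of dimension less than $r$ containing $\varphi(X)$, against the minimality of $H_0$. Finally let $x\in\Sigma(\varphi)$ with relation $a$, and put $a^*=a\circ\hat\psi\in\operatorname{Hom}(J^r,J)=O^r$. Then $a^*\circ\varphi^*=[M'm]\circ a\circ\varphi$. This map is non-constant because $[M'm]$ has finite fibers, it vanishes at $x$, and its differential at $x$ is zero by the chain rule. So $x\in\Sigma(\varphi^*)$.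
\end{proof}

\subsection{Proof of Theorem \ref{thm:core}}
If $\varphi$ is constant, then $\Sigma(\varphi)$ is empty. By Lemma \ref{lem:reduce} we may therefore assume that $\varphi$ is non-constant and that $\varphi(X)$ lies in no proper algebraic subgroup of $J^n$.

Let $\tilde X$ be the smooth projective model of $X$ and $t$ a non-constant rational function on it, of degree $D$. Fix a number field $k$ over which $J$, $\omega$, the elements of $O$, $X$, $\tilde X$, the $\varphi_i$ and $t$ are defined, with $\tilde X$ geometrically irreducible; then $\iota(O)\subset k$. Some $\varphi_j$ is non-constant, so $\omega_j\neq0$, and we put $f_i=\omega_i/\omega_j\in k(\tilde X)$. Let $F,N,c_1$ be given by Lemma \ref{lem:zeros}, let $M,c_2$ be given by Lemma \ref{lem:small} for this $N$, and let $c_3$ be given by Lemma \ref{lem:compare}. Let $F'$ be the union of $F$ and the zeros of $\omega_j$ on $X$. We first record what Lemma \ref{lem:zeros} gives.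

\smallskip
\noindent\emph{Claim. If $b\in O^n$, $\eta_b\ne0$, $x\in X\setminus F'$ and $\eta_b$ vanishes at $x$, then $[k(x):k]\le N$ and $h(t(x))\le D\log|b|+c_1$.}
\smallskip

Indeed, for $u=\iota(b)\in k^n$ the function $f_u=\eta_b/\omega_j$ is nonzero and vanishes at $x$. Moreover $h(u)\le\log|b|$, because $|\iota(b_i)|_v\le1$ at finite places and $|\iota(b_i)|_v=|b_i|$ at archimedean places.

Let $Y$ be the closure of $\varphi(X)$ in $J^n$, an irreducible curve in no proper algebraic subgroup. By Theorem \ref{thm:codim2}, and because $\varphi$ has finite fibers, the set $F''$ of $x\in X$ for which $\varphi(x)$ lies in an algebraic subgroup of codimension at least $2$ is finite. (For $n=1$ it is empty.) Let $x\in\Sigma(\varphi)\setminus(F'\cup F'')$, with relation $a$. Then $\eta_a\ne0$ and $\eta_a$ vanishes at $x$, so $L=k(x)$ has degree at most $N$ over $k$ by the Claim. Put $P_i=\varphi_i(x)\in J(L)$ and $R=\max(1,\|P_1\|,\dots,\|P_n\|)$. Lemma \ref{lem:small} gives $a'\ne0$ with $a'(\varphi(x))=0$ and $|a'|\le c_2R^{M-1}$.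

The relation $a'$ is small, but nothing in its construction makes it tangential. Suppose that $a$ and $a'$ were linearly independent over $K$. The rank of a matrix does not change under field extension, so $\iota(a)$ and $\iota(a')$ would be linearly independent over $\overline{\mathbb{Q}}$. By \eqref{eq:da}, the tangent space at $0$ of the algebraic subgroup $\ker a\cap\ker a'$ would have dimension at most $n-2$. This subgroup would then have codimension at least $2$ and contain $\varphi(x)$, contrary to $x\notin F''$. Hence $\lambda a'=\mu a$ with $\lambda,\mu\in O\setminus\{0\}$, and $\iota(\lambda)\eta_{a'}=\iota(\mu)\eta_a$. So $\eta_{a'}$ is nonzero and vanishes at $x$.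

The Claim now applies to $b=a'$ and gives
\begin{equation}\label{eq:final}
h(t(x))\le D\log c_2+D(M-1)\log R+c_1 .
\end{equation}
By Lemma \ref{lem:compare} and $c_3\ge1$ we have $R\le c_3(1+h(t(x)))$, so $R\le c_4(1+\log R)$ with $c_4$ independent of $x$. Hence $R$ is bounded, and by \eqref{eq:final} so is $h(t(x))$. The number $t(x)\in k(x)$ has bounded degree and bounded height, so by Northcott's theorem it takes finitely many values. Each fiber of $t$ is finite, so there are finitely many such $x$. \qed

\medskip
Tangency was used twice, both times through the Claim: for $a$, to bound the degree, without which Lemma \ref{lem:small} has no uniform constant, and for $a'$, to bound the height. The assumption that everything is defined over $\overline{\mathbb{Q}}$ is what makes heights available.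

\section{Isotrivial families}\label{sec:families}

Let $\mathcal{A}=\mathcal{E}^n\to S$ and $\mathcal{C}$ be as in Theorem \ref{thm:sharp}. We pass to a cover of $S$ over which the family is constant, show that flat subgroup schemes become products $H\times S'$ there, and read off tangency as the condition that defines $\Sigma$. The cover has to be \'etale, so that tangent spaces are preserved, and Galois, so that subgroups can be brought back down.

\subsection{Trivialization}\label{ss:triv}
The bases of the $3$-torsion of the fibers of $\mathcal{E}$ form a finite \'etale cover of $S$, on whose fibers $\mathrm{GL}_2(\mathbb{F}_3)$ acts simply transitively. Let $S'$ be a connected component and $\Delta$ its stabilizer in $\mathrm{GL}_2(\mathbb{F}_3)$. Then $S'$ is a smooth irreducible curve, and $S'\to S$ is a finite \'etale Galois cover with group $\Delta$: an element of $\mathrm{GL}_2(\mathbb{F}_3)$ that carries one point of $S'$ to another preserves the component $S'$. Recall that elliptic schemes with a basis of the $3$-torsion have a fine moduli scheme $Y(3)$, which is finite over the $j$-line. So $\mathcal{E}\times_SS'$ is the pullback of the universal curve under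 a morphism $S'\to Y(3)$. This is where isotriviality enters: as $j$ is constant, the image of $S'$ lies in a finite set, so the morphism is constant. Hence there is an elliptic curve $E_0$ over $\overline{\mathbb{Q}}$ with
\[
\mathcal{E}\times_SS'\cong E_0\times S',\qquad \mathcal{A}'=\mathcal{A}\times_SS'\cong E_0^n\times S'
\]
as group schemes over $S'$. From now on $J=E_0$ and $O=\operatorname{End}(E_0)$.

The projection $\rho\colon\mathcal{A}'\to\mathcal{A}$ is finite \'etale and Galois with group $\Delta$. We use the following properties of such a map. For a closed subscheme $Z\subset\mathcal{A}$, the map $\rho^{-1}(Z)\to Z$ is finite \'etale and surjective. It sends each irreducible component onto an irreducible component, it induces isomorphisms of tangent spaces, and $\rho^{-1}(Z)$ is reduced if $Z$ is, and smooth at $p'$ if and only if $Z$ is smooth at $\rho(p')$. By Galois descent, $Z\mapsto\rho^{-1}(Z)$ is an inclusion-preserving bijection from closed subschemes of $\mathcal{A}$ to $\Delta$-stable closed subschemes of $\mathcal{A}'$.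

Fix an irreducible component $\mathcal{C}'$ of $\rho^{-1}(\mathcal{C})$, so that $\rho(\mathcal{C}')=\mathcal{C}$. Let $\varphi\colon\mathcal{C}'\to E_0^n$ be the projection and $X$ the smooth locus of $\mathcal{C}'$.

\subsection{Flat subgroup schemes}

\begin{lemma}\label{lem:flat}
If $G\subset\mathcal{A}$ is a flat subgroup scheme, then $\rho^{-1}(G_{red})=H\times S'$ for an algebraic subgroup $H\subset E_0^n$ with $\operatorname{codim}H=\operatorname{codim}G$.
\end{lemma}

\begin{proof}
The scheme $G'=\rho^{-1}(G)$ is a subgroup scheme of $E_0^n\times S'$. Its components map onto components of $G$, so they dominate $S$ and hence $S'$. Therefore $G'_{red}=\rho^{-1}(G_{red})$ is the reduced closure of the generic fiber $G'_\eta$, where $\eta$ is the generic point of $S'$. Let $\Omega$ be an algebraic closure of the function field of $S'$. The group $G'_\Omega\subset(E_0^n)_\Omega$ is smooth by Cartier's theorem, and we show that it comes from $\overline{\mathbb{Q}}$.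

Its identity component $B$ is an abelian subvariety. Let $B'$ be a complement as in (P1) and let $(E_0^n)_\Omega\to B\times B'$ be the isogeny given by (P3). Composing with the projection to $B$ exhibits $B$ as the image of an endomorphism of $(E_0^n)_\Omega$. Such an endomorphism is a matrix with entries in the endomorphism ring of $(E_0)_\Omega$, and this ring does not grow under extension of algebraically closed fields. So $B=(H_1)_\Omega$ for an abelian subvariety $H_1$ of $E_0^n$. Let $g\in G'(\Omega)$ and let $m$ be the number of components of $G'_\Omega$. Then $mg\in B(\Omega)$, and since $B(\Omega)$ is divisible, $mg=mb$ with $b\in B(\Omega)$. So the component of $g$ contains the $m$-torsion point $g-b$, and all $m$-torsion points of $E_0^n$ are defined over $\overline{\mathbb{Q}}$. Thus $G'_\Omega=H_\Omega$, where $H$ is a finite union of torsion translates of $H_1$, and $H(\overline{\mathbb{Q}})=G'(\Omega)\cap E_0^n(\overline{\mathbb{Q}})$ is a group. It follows that $G'_\eta=H_\eta$, whose closure is $H\times S'$. The codimensions agree because $\rho$ is finite and surjective.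
\end{proof}

\begin{lemma}\label{lem:kera}
Let $H$ be a proper algebraic subgroup of $E_0^n$. There is $a\in O^n\setminus\{0\}$ with $H\subset\ker a$. If $\operatorname{codim}H=1$, then $H^0=(\ker a)^0$ and $T_yH=\ker(da_y)$ for all $y\in H$.
\end{lemma}

\begin{proof}
Let $B'\neq0$ be a complement of $H^0$ as in (P1). The quotient map restricts to an isogeny $B'\to E_0^n/H$, and (P3) gives an isogeny $E_0^n/H\to B'$. Some coordinate $B'\to E_0$ is nonzero. The composite $E_0^n\to E_0^n/H\to B'\to E_0$ is a nonzero $a$ that kills $H$. It is surjective, so $\dim\ker a=n-1$. If $\dim H=n-1$, then $H^0\subset(\ker a)^0$ are irreducible of the same dimension, hence equal, and $T_yH\subset\ker(da_y)$ both have dimension $n-1$, by smoothness of $H$ and by \eqref{eq:da}.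
\end{proof}

The hypothesis on $\mathcal{C}$ concerns subgroup schemes of $\mathcal{A}$, while Theorem \ref{thm:codim2} needs a hypothesis on subgroups of $E_0^n$. There is no reason for a product $H\times S'$ to be $\Delta$-stable, but $\ker a\times S'$ always is, because $O$ is commutative.

\begin{lemma}\label{lem:descent}
If $\varphi(\mathcal{C}')$ lies in a proper algebraic subgroup of $E_0^n$, then $\mathcal{C}$ is contained in a flat subgroup scheme $G_1$ of $\mathcal{A}$ of codimension $1$ that is smooth over $\overline{\mathbb{Q}}$.
\end{lemma}

\begin{proof}
By Lemma \ref{lem:kera}, $\mathcal{C}'\subset\ker a\times S'$ for some $a\neq0$. An element $\sigma\in\Delta$ acts on $\mathcal{E}\times_SS'$ through the second factor, so it maps the fiber over $s$ to the fiber over $\sigma s$ by a group isomorphism. On $E_0\times S'$ it therefore acts by $(x,s)\mapsto(\varepsilon_\sigma(s)x,\sigma s)$ with $\varepsilon_\sigma(s)\in O^*$. For each $\varepsilon$ in the finite group $O^*$, the set of $s$ with $\varepsilon_\sigma(s)=\varepsilon$ is closed, being the intersection over $x\in E_0$ of the loci $\varepsilon_\sigma(s)x=\varepsilon x$. As $S'$ is irreducible, $\varepsilon_\sigma(s)=\varepsilon_\sigma$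 does not depend on $s$. On $\mathcal{A}'=E_0^n\times S'$ the element $\sigma$ multiplies all coordinates by $\varepsilon_\sigma$, and $a(\varepsilon_\sigma x)=\varepsilon_\sigma a(x)$. So $\ker a\times S'$ is $\Delta$-stable and equals $\rho^{-1}(G_1)$ for a closed subscheme $G_1\subset\mathcal{A}$. That $G_1$ contains the zero section and is stable under inversion and addition are inclusions of closed subschemes of $S$, $\mathcal{A}$ and $\mathcal{A}\times_S\mathcal{A}$, and they hold because they hold after base change to $S'$. The scheme $G_1$ is smooth of codimension $1$ because $\ker a\times S'$ is, and it is flat because its components are images of components of $\ker a\times S'$. Finally $\mathcal{C}=\rho(\mathcal{C}')\subset G_1$.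
\end{proof}

\subsection{Proof of Theorem \ref{thm:sharp}}
(b) The curve $\mathcal{C}$ has finitely many singular points, which we ignore. Let $p\in\mathcal{C}\cap_{sing}G$ be a smooth point of $\mathcal{C}$, with $G$ flat of codimension $1$ and $\mathcal{C}\not\subset G$. Let $H$ be as in Lemma \ref{lem:flat} and $a$ as in Lemma \ref{lem:kera}. Choose $p'=(y,s')\in\mathcal{C}'$ over $p$; then $y=\varphi(p')\in H$, so $a(\varphi(p'))=0$. Since $\rho^{-1}(\mathcal{C})$ is smooth at $p'$, the point $p'$ lies in $X$, and $d\rho$ maps $T_{p'}\mathcal{C}'$ onto $T_p\mathcal{C}$. As $T_pG_{red}\subset T_pG$, we have $T_p\mathcal{C}+T_pG_{red}\ne T_p\mathcal{A}$, and pulling back by the isomorphism $d\rho_{p'}$ gives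
\[
T_{p'}\mathcal{C}'+T_{p'}(H\times S')\ne T_{p'}\mathcal{A}'.
\]
Now $T_{p'}(H\times S')=\ker(da_y)\oplus T_{s'}S'$ is a hyperplane, so it contains $T_{p'}\mathcal{C}'$. This says that $d(a\circ\varphi)_{p'}=0$.

It remains to see that $a\circ\varphi$ is non-constant. Otherwise it is zero, and $\varphi(\mathcal{C}')\subset\ker a$. Being connected, $\varphi(\mathcal{C}')$ lies in the single coset $y+(\ker a)^0=y+H^0\subset H$. Then $\mathcal{C}'\subset H\times S'\subset\rho^{-1}(G)$ and $\mathcal{C}\subset G$, a contradiction. So $p\in\rho(\Sigma(\varphi|_X))$, which is finite by Theorem \ref{thm:core}.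

(a) Suppose first that $\mathcal{C}\subset G$ with $G$ flat and proper. Since $\mathcal{A}$ is reduced and irreducible, $\operatorname{codim}G\ge1$, so $\varphi(\mathcal{C}')$ lies in the proper subgroup $H$ of Lemma \ref{lem:flat}. With $G_1$ as in Lemma \ref{lem:descent}, every $p\in\mathcal{C}$ satisfies $T_p\mathcal{C}+T_pG_1=T_pG_1$, which has dimension $n<n+1$. Hence $\mathcal{C}^{\{1,sing\}}=\mathcal{C}$, an infinite set.

Suppose now that $\mathcal{C}$ lies in no proper flat subgroup scheme. The part of $\mathcal{C}^{\{1,sing\}}$ that comes from codimension $1$ is finite by (b). Let $p\in\mathcal{C}\cap G$ with $G$ flat of codimension at least $2$, and let $p'\in\mathcal{C}'$ lie over $p$. By Lemma \ref{lem:flat}, $\varphi(p')$ lies in an algebraic subgroup of codimension at least $2$. By Lemma \ref{lem:descent}, $\varphi(\mathcal{C}')$ lies in no proper algebraic subgroup. If $\varphi(\mathcal{C}')$ is a point, these two statements are incompatible and there is no such $p$. Otherwise $\varphi$ has finite fibers, and Theorem \ref{thm:codim2}, applied to the closure of $\varphi(\mathcal{C}')$, leaves finitely many possibilities for $p'$. \qed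

\medskip
A curve that lies in no proper subgroup scheme lies in no proper flat one, so Theorem \ref{thm:main} follows.

\section{Semiabelian varieties}\label{sec:semiab}

Let $\mathcal{G}$ be an extension $0\to T\to\mathcal{G}\xrightarrow{\ \pi\ }A\to0$ of an abelian variety $A$ by a torus $T$. A subgroup of codimension $1$ is the kernel of a homomorphism to a one-dimensional group. To apply Theorem \ref{thm:core} we must show that these infinitely many homomorphisms factor, up to isogeny, through finitely many fixed maps $\mathcal{G}\to J^n$.

\begin{proof}[Proof of Theorem \ref{thm:semiab}]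
(a) Ignore the singular points of $C$, let $X$ be the smooth locus and $\varphi\colon X\to\mathcal{G}$ the inclusion. We first define the fixed maps.

A homomorphism $\mathcal{G}\to\mathbb{G}_m$ that is trivial on $T$ factors through $A$, which is complete and connected, so it is trivial. Hence $\operatorname{Hom}(\mathcal{G},\mathbb{G}_m)$ embeds in the character group of $T$ and is free of finite rank $l$. A basis defines $\Phi_0\colon\mathcal{G}\to\mathbb{G}_m^l$. By (P2) and (P3) there are isogenies $\theta\colon A\to A'=\prod_iE_i^{n_i}\times A_0$ and $\theta'\colon A'\to A$ with $\theta'\theta=[M]$, $M\ge1$, where the finitely many $E_i$ are pairwise non-isogenous elliptic curves and $A_0$ is a product of simple abelian varieties of dimension at least $2$. Every homomorphism from $A_0$ to an elliptic curve is zero. Let $\mathrm{pr}_i\colon A'\to E_i^{n_i}$ be the projection and $\Phi_i=\mathrm{pr}_i\circ\theta\circ\pi$.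

Let $p\in X$ and $H$ be as in (a), and let $\chi\colon\mathcal{G}\to\mathcal{G}/H$ be the quotient map, with kernel $H$. Then $\chi(p)=0$. The hyperplane $T_pH=\ker(d\chi_p)$ contains $T_pC$, since their sum is not $T_p\mathcal{G}$, so $d(\chi\circ\varphi)_p=0$. The map $\chi\circ\varphi$ is non-constant, for otherwise it would be zero and $C\subset H$. The quotient $\mathcal{G}/H$ is a connected algebraic group of dimension $1$, so it is $\mathbb{G}_a$, $\mathbb{G}_m$ or an elliptic curve. It is not $\mathbb{G}_a$: a homomorphism $\mathcal{G}\to\mathbb{G}_a$ kills the torus $T$, so it factors through $A$ and is trivial.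

If $\mathcal{G}/H\cong\mathbb{G}_m$, then $\chi=a\circ\Phi_0$ with $a\in\mathbb{Z}^l$, and $p\in\Sigma(\Phi_0\circ\varphi)$.

If $\mathcal{G}/H$ is an elliptic curve, then $\chi$ kills $T$, because every morphism from $\mathbb{G}_m$ to an elliptic curve is constant. So $\chi=\bar\chi\circ\pi$ with $\bar\chi\colon A\to\mathcal{G}/H$ surjective. The nonzero homomorphism $\bar\chi\theta'\colon A'\to\mathcal{G}/H$ vanishes on $A_0$, so it is nonzero on a factor $E_i$, and there is an isogeny $\beta\colon\mathcal{G}/H\to E_i$. The homomorphism $\beta\bar\chi\theta'\colon A'\to E_i$ vanishes on $A_0$ and on the factors $E_j$ with $j\ne i$, so it equals $a\circ\mathrm{pr}_i$ for some $a\in\operatorname{End}(E_i)^{n_i}$. Therefore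
\[
a\circ\Phi_i=\beta\bar\chi\theta'\theta\pi=[M]\circ\beta\circ\chi .
\]
Since $[M]\circ\beta$ is an isogeny, $a\circ\Phi_i\circ\varphi$ is non-constant, vanishes at $p$ and has zero differential at $p$. So $p\in\Sigma(\Phi_i\circ\varphi)$.

In all cases $p$ lies in one of finitely many sets, each finite by Theorem \ref{thm:core}.

(b) Since $C\not\subset H$ for every proper $H$, the points that come from codimension $1$ are finite in number by (a). Those that come from codimension at least $2$ lie in $C\cap\bigcup_{\operatorname{codim}H\ge2}H$, which is finite by Theorem \ref{thm:codim2}.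
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKS}
Barroero, K\"uhne and Schmidt,
\emph{Unlikely intersections of curves with algebraic subgroups in semiabelian varieties},
Selecta Math. 29 (2023).

\bibitem{Maurin}
Maurin, Math. Ann. 341 (2008).

\bibitem{Ottolini}
Nicola Ottolini,
\emph{Singular intersections in families of abelian varieties},
arXiv:2506.15344 (2025).

\end{thebibliography}
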